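\title{The Grigorchuk group and the mother groups do not have finite decomposition complexity}

\begin{abstract}
We prove that an infinite, connected, locally finite graph $Y$ that is coarsely equivalent to a power $Y^m$ with $m\ge 2$ does not have finite decomposition complexity, not even in a weak form in which each decomposition step may use any fixed finite number of colors. The Grigorchuk group and the mother groups $M_X$ with $|X|\ge 3$ are infinite, finitely generated and commensurable with a proper direct power of themselves, so they do not have finite decomposition complexity. The proof is a transfinite induction on a controlled vanishing statement for the cohomology of products of Rips complexes: a decomposition step costs finitely many degrees of vanishing, and the equivalence $Y\simeq Y^m$ restores them.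
\end{abstract}

\section{Introduction}

\subsection{Finite decomposition complexity}

Finite decomposition complexity, a notion of Guentner, Tessera and Yu, asks whether a metric space can be reduced to uniformly bounded pieces by cutting it, again and again, into two colors of well separated pieces. Since the pieces produced by one cut have to be cut further in a uniform way, the definition is made for families of spaces.

Let $r>0$. A family $\mathcal X$ of metric spaces \emph{$r$-decomposes} over a class $\mathcal C$ of families if every $Y\in\mathcal X$ can be written as $Y=U\cup V$, where $U=\bigsqcup_iU_i$ and $V=\bigsqcup_jV_j$, where $d(U_i,U_{i'})>r$ for $i\ne i'$ and $d(V_j,V_{j'})>r$ for $j\ne j'$, and where the families $\{U_i\}$ and $\{V_j\}$, taken over all $Y\in\mathcal X$, belong to $\mathcal C$. Let $\mathcal D_0$ be the class of uniformly bounded families. For an ordinal $\alpha>0$ let $\mathcal D_\alpha$ be the class of families that $r$-decompose over $\bigcup_{\beta<\alpha}\mathcal D_\beta$ for every $r>0$. A metric space $Y$ has \emph{finite decomposition complexity} (FDC) if $\{Y\}\in\mathcal D=\bigcup_\alpha\mathcal D_\alpha$.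 A countable group has FDC if it does so with respect to a proper left-invariant metric; for a finitely generated group we take a word metric.

One may think of a game: an opponent names a scale, we cut at that scale, the opponent names the next scale, and so on. Ordinals enter because the number of cuts still needed may depend on the scales named so far. Throughout, products of metric spaces carry the $\ell^1$-metric.

\begin{example}\label{ex:basic}
(a) $\{\mathbb Z^n\}\in\mathcal D_n$, for every metric $\sum_i\lambda_i|x_i-y_i|$ with weights $\lambda_i\ge1$. For $0\le i\le n$ let $\mathcal F_i(L)$ be the family of sets $I_1\times\dots\times I_i\times\mathbb Z^{n-i}$ with intervals $I_1,\dots,I_i$ of at most $L$ points. The family $\mathcal F_n(L)$ is uniformly bounded. For $i<n$ and given $r$, take an integer $L'\ge\max(L,r)$, cut coordinate $i+1$ into consecutive intervals of $L'$ points and color them alternately. Pieces of one color are at distance at least $L'+1>r$ and lie in $\mathcal F_{i+1}(L')$. By downward induction $\mathcal F_i(L)\in\mathcal D_{n-i}$ for all $L$.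

(b) Let $H=\bigoplus_{i\ge1}\mathbb Z$ with the proper invariant metric $\sum_i i\,|x_i-y_i|$. Given $r$, let $n=\lfloor r\rfloor$. The cosets of $\bigoplus_{i\le n}\mathbb Z$ are at pairwise distance at least $n+1>r$, and by (a) they form a family in $\mathcal D_n$. So $\{H\}\in\mathcal D_\omega$: one color suffices for the first cut, and the first scale decides how many cuts remain.
\end{example}

Thus FDC tolerates spaces that contain lattices of every rank. The question below concerns finitely generated groups that contain their own direct powers up to finite index.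

\subsection{Bounded automata groups and the problem}

Let $X$ be a finite alphabet, $X^*$ the rooted tree of finite words over $X$, and $\mathrm{Aut}(X^*)$ its automorphism group, acting on the left. For $g\in\mathrm{Aut}(X^*)$ and $v\in X^*$ the \emph{section} $g|_v$ is defined by $g(vw)=g(v)\,g|_v(w)$; thus $(gh)|_v=g|_{h(v)}\,h|_v$. A set or group of automorphisms is \emph{self-similar} if it contains all sections of its elements. For a self-similar group $G$ let $\mathrm{St}_G(1)$ be the subgroup that fixes every letter. It has finite index in $G$, and $g\mapsto(g|_x)_{x\in X}$ is an injective homomorphism, by which we regard $\mathrm{St}_G(1)$ as a subgroup of $G^X$. A \emph{bounded automata group} is a group generated by a finite self-similar set $S$ such that, for each $s\in S$, the number of words $v$ of length $n$ with $s|_v\ne1$ is bounded independently of $n$.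

The \emph{Grigorchuk group} $\mathbb G$ is a bounded automata group over $X=\{0,1\}$. It is generated by $a,b,c,d$, where $a$ swaps the first letter and fixes the rest of the word, and
\[
b=(a,c),\qquad c=(a,d),\qquad d=(1,b);
\]
here $g=(g_0,g_1)$ means $g(0w)=0g_0(w)$ and $g(1w)=1g_1(w)$.

The \emph{mother groups} of Bartholdi, Kaimanovich and Nekrashevych are defined as follows. Fix a letter $x_0\in X$. Let $A\cong\mathrm{Sym}(X)$ be the group of \emph{rooted} automorphisms, which permute the first letter and fix the rest of the word. Let $B$ be the group of all $b\in\mathrm{Aut}(X^*)$ with $b(x_0)=x_0$, $b|_{x_0}=b$ and $b|_x\in A$ for every $x\ne x_0$. The mother group over $X$ is $M_X=\langle A\cup B\rangle$. It is known that every bounded automata group is isomorphic to a subgroup of some mother group, possibly over a larger alphabet. Since FDC passes to subgroups (Lemma~\ref{lem:embed} and Example~\ref{ex:embed}), FDC for mother groups would give FDC for all bounded automata groups at once. The following question is posed by Chen and Zhang \cite{CZ}.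

\begin{quote}
\emph{Does the mother group $M_X$ have FDC for every finite alphabet $X$ with $|X|\ge3$? In particular, does the Grigorchuk group have FDC?}
\end{quote}

We shall see that $\mathbb G$ and $\mathbb G\times\mathbb G$ have isomorphic subgroups of finite index. The group $H$ of Example~\ref{ex:basic}(b) is even isomorphic to $H\times H$ (separate the odd and the even coordinates), and it has FDC; so one might well guess that the answer is yes. The difference is that $H$ falls apart into separated pieces at every scale, while a finitely generated group is connected at scale one. This difference decides the question, and the answer is no.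

\subsection{Results}

A \emph{graph metric space} is the vertex set $Y$ of a connected, locally finite graph with the path metric. We write $\simeq$ for coarse equivalence (recalled in Section~\ref{sec:classes}). Our obstruction does not see the number of colors used in a cut, so we state it for larger classes.

\begin{definition}\label{def:weak}
Let $\mathcal D^w_0$ be the class of uniformly bounded families. For $\alpha>0$, a family $\mathcal X$ belongs to $\mathcal D^w_\alpha$ if there is an integer $k\ge1$, called a \emph{witness}, such that for every $r>0$ every $Z\in\mathcal X$ can be written as $Z=U^0\cup\dots\cup U^k$, where each $U^l$ is a disjoint union of \emph{pieces of color $l$} at pairwise distance greater than $r$, and all pieces (for all $Z$ and all $l$) form a family in $\bigcup_{\beta<\alpha}\mathcal D^w_\beta$. Empty pieces are discarded. Put $\mathcal D^w=\bigcup_\alpha\mathcal D^w_\alpha$.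
\end{definition}

The witness does not depend on $r$. FDC corresponds to $k=1$ at every step, and $\mathcal D\subset\mathcal D^w$ (Lemma~\ref{lem:classes}).

\begin{theorem}\label{thm:A}
Let $Y$ be an infinite graph metric space that is coarsely equivalent to $Y^m$ for some $m\ge2$. Then $\{Y\}\notin\mathcal D^w$. In particular $Y$ does not have FDC.
\end{theorem}

A finite $Y$ is equivalent to all its powers and lies in $\mathcal D_0$; the case $m=1$ is no condition, and $\mathbb Z$ lies in $\mathcal D_1$; and the group $H$ above, which is coarsely equivalent to $H\times H$ by Example~\ref{ex:embed}(b), shows that connectedness cannot be dropped.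

\begin{theorem}\label{thm:B}
The Grigorchuk group $\mathbb G$ does not have FDC. The mother group $M_X$ does not have FDC for any finite alphabet $X$ with $|X|\ge3$.
\end{theorem}

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(1)] The groups $G$ in Theorem~\ref{thm:B} satisfy $\{G\}\notin\mathcal D^w$, and so does every metric space into which one of them coarsely embeds.
\item[(2)] For $|X|\ge2$, the group $M_X$ has FDC if and only if $|X|=2$.
\item[(3)] Let $G$ be an infinite finitely generated self-similar group over $X$, $|X|\ge2$, with a finite index subgroup $K$ such that $K^X\le\mathrm{St}_G(1)\le G^X$. Then $\{G\}\notin\mathcal D^w$.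
\end{enumerate}
\end{theorem}

\begin{remark}
The group $\mathbb G$ is amenable (Grigorchuk) and the mother groups are amenable (Bartholdi, Kaimanovich and Nekrashevych); hence all these groups have property~A. So neither amenability nor property~A implies FDC. These facts are not used below.
\end{remark}

\subsection{The method}

For a subset $W$ of $Y^N$ we ask in which degrees a cocycle supported near $W$ is the coboundary of a cochain supported near $W$. The first degree in which this fails behaves like a codimension of $W$: in $\mathbb Z^N$ it is $N$ for a point, and it is $0$ for the whole space. We prove, for all $N$ simultaneously and by transfinite induction on $\alpha$, that the members of a family in $\mathcal D^w_\alpha$ have codimension at least $N$ in $Y^N$, uniformly, as if they were points. For $N=1$ this says that $Y$ itself is not in such a family.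

The induction has three ingredients. Bounded sets have codimension at least $N$ by the K\"unneth formula (Section~\ref{sec:base}). A cut with $k+1$ colors lowers the codimension by at most $k$ (Section~\ref{sec:cut}); this holds for every $Y$, and for $Y=\mathbb Z$ the loss is real. Finally, replacing the last factor $Y$ of $Y^N$ by $Y^m$ with $m\ge k+1$ creates $m-1\ge k$ additional factors and makes up for the loss. The difficulty is that a coarse equivalence does not identify the cohomology of Rips complexes at fixed scales. It does so in the two lowest degrees (Section~\ref{sec:cone}), and the remaining degrees are absorbed by a second induction, on $N$ (Section~\ref{sec:induction}). Section~\ref{sec:model} carries out the first nontrivial case by hand, and Section~\ref{sec:groups} treats the groups.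

All chains and cochains have coefficients in $\mathbb F_2$, so that no signs or orientations occur.

\section{The classes $\mathcal D^w_\alpha$ and coarse embeddings}\label{sec:classes}

For a subset $W$ of a metric space let $N_c(W)=\{z: d(z,W)\le c\}$. In a finite product of graph metric spaces balls are finite and distances are integers, so $z\in N_c(W)$ means that $z$ is within $c$ of some point of $W$.

\begin{lemma}\label{lem:classes}
(a) $\mathcal D^w_\beta\subset\mathcal D^w_\alpha$ for $\beta\le\alpha$. (b) The union of two families in $\mathcal D^w_\alpha$ is in $\mathcal D^w_\alpha$. (c) $\mathcal D_\alpha\subset\mathcal D^w_\alpha$.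
\end{lemma}

\begin{proof}
(a) For $\beta<\alpha$ take $k=1$, let $U^0=Z$ be a single piece and $U^1=\emptyset$.

(b) Induction on $\alpha$. For $\alpha=0$ take the larger bound on diameters. For $\alpha>0$ take the larger witness, adding empty colors to the decompositions of the other family. For given $r$ the two families of pieces lie in $\mathcal D^w_\beta$ and $\mathcal D^w_{\beta'}$ with $\beta,\beta'<\alpha$. By (a) both lie in $\mathcal D^w_{\max(\beta,\beta')}$, and so does their union by induction.

(c) Induction on $\alpha$; $\mathcal D_0=\mathcal D_0^w$. For $\alpha>0$ and given $r$, the families $\{U_i\}$ and $\{V_j\}$ lie in $\mathcal D_\beta\subset\mathcal D^w_\beta$ and $\mathcal D_{\beta'}\subset\mathcal D^w_{\beta'}$ with $\beta,\beta'<\alpha$. By (a) and (b) their union lies in $\mathcal D^w_{\max(\beta,\beta')}$, so $k=1$ is a witness.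
\end{proof}

A family $\mathcal X$ \emph{coarsely embeds} in a family $\mathcal Y$ if there are nondecreasing functions $\rho_+,\rho_-\colon[0,\infty)\to[0,\infty)$ such that for each $Z\in\mathcal X$ there are $Y_Z\in\mathcal Y$ and a map $F_Z\colon Z\to Y_Z$ with
\[
d(F_Zz,F_Zz')\le\rho_+(d(z,z')),\qquad d(F_Zz,F_Zz')\le R\ \Longrightarrow\ d(z,z')\le\rho_-(R).
\]
Two spaces $Z,Z'$ are \emph{coarsely equivalent} if there are maps $f\colon Z\to Z'$ and $q\colon Z'\to Z$, a nondecreasing function $\rho$ and a constant $\rho_0$ such that $f$ and $q$ send points at distance $t$ to points at distance at most $\rho(t)$, and $qf$ and $fq$ move points by at most $\rho_0$. Then $d(z,z')\le\rho(d(fz,fz'))+2\rho_0$, so $f$ is a coarse embedding. Coarse equivalence is transitive, and $Z\simeq Z'$ implies $Z^m\simeq Z'^m$ (apply the maps in each coordinate and replace $\rho,\rho_0$ by $m\rho,m\rho_0$).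

\begin{lemma}\label{lem:embed}
If $\mathcal X$ coarsely embeds in $\mathcal Y\in\mathcal D^w_\alpha$, then $\mathcal X\in\mathcal D^w_\alpha$, with the same witness if $\alpha>0$. The same holds with $\mathcal D_\alpha$ in place of $\mathcal D^w_\alpha$.
\end{lemma}

\begin{proof}
Induction on $\alpha$. If members of $\mathcal Y$ have diameter at most $D$, members of $\mathcal X$ have diameter at most $\rho_-(D)$. Let $\alpha>0$ and $r>0$. Decompose the members of $\mathcal Y$ at a positive scale $r'\ge\rho_+(r+1)$ and take preimages of the pieces of $Y_Z$ under $F_Z$, keeping the colors. If $z,z'$ lie in the preimages of distinct pieces of one color, then $\rho_+(d(z,z'))>r'\ge\rho_+(r+1)$, so $d(z,z')>r+1$. Hence these preimages are at distance at least $r+1>r$. The nonempty preimages coarsely embed in the family of pieces, with the same $\rho_\pm$, and the induction hypothesis applies. For $\mathcal D_\alpha$ apply the induction hypothesis to each color.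
\end{proof}

\begin{example}\label{ex:embed}
(a) If the maps $F_Z$ change distances by at most a constant $2a$, take $\rho_\pm(t)=t+2a$. In particular, let $\mathcal P$ be a family of subsets of a finite product of graph metric spaces. A family of nonempty sets $Z$ with $Z\subset N_a(P_Z)$, $P_Z\in\mathcal P$, coarsely embeds in $\mathcal P$: send each point to a point of $P_Z$ within distance $a$.

(b) An injective homomorphism $F\colon G\to G'$ of countable groups with proper left-invariant metrics is a coarse embedding: balls about the identity are finite, so $\rho_+(t)=\max\{d(Fg,1):d(g,1)\le t\}$ and $\rho_-(R)=\max\{d(g,1):d(Fg,1)\le R\}$ are finite. An isomorphism is a coarse equivalence. So membership of a group in $\mathcal D$ or $\mathcal D^w$ does not depend on the metric and passes to subgroups.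
\end{example}

\section{The first case by hand}\label{sec:model}

If $Y\simeq Y^2$ and $\{Y\}\in\mathcal D_1$, then $\{Y^2\}\in\mathcal D_1$ by Lemma~\ref{lem:embed}. This is impossible for a reason that has nothing to do with self-similarity, and the argument is the model for Sections~\ref{sec:base} and \ref{sec:cut}.

\begin{proposition}\label{prop:model}
If $Y$ is an infinite graph metric space, then $\{Y\times Y\}\notin\mathcal D_1$.
\end{proposition}

\begin{proof}
Let $\Gamma$ be the graph of $Y$, without loops or multiple edges, and consider the square complex $\Gamma\times\Gamma$ with vertices $(x,y)$, edges $e\times y$ and $x\times e'$, and squares $e\times e'$. Cochains are arbitrary $\mathbb F_2$-valued functions on cells.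

\emph{Bounded supports.} Let $B_1,B_2\subset Y$ be finite. (0) A $0$-cocycle is constant because $\Gamma\times\Gamma$ is connected; if it has finite support it is zero because $Y$ is infinite. (1) Let $\varphi$ be a $1$-cocycle that vanishes on all edges with no endpoint in $B_1\times B_2$. We claim that $\varphi=\delta\psi$ with $\psi$ supported in $B_1\times B_2$. Fix $x_*\notin B_1$ and $y_*\notin B_2$. For a $1$-cycle $z$ of $\Gamma$ and an edge $e'=\{y,y'\}$ we have $\varphi(z\times y)+\varphi(z\times y')=\varphi(\partial(z\times e'))=0$, so $\varphi(z\times y)$ does not depend on $y$, and it vanishes at $y=y_*$. Hence $\psi(x,y)=\varphi(\pi\times y)$, with $\pi$ any path from $x_*$ to $x$, is well defined, and $\delta\psi=\varphi$ on the edges $e\times y$. For an edge $x\times e'$,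
\[
0=\varphi(\partial(\pi\times e'))=\psi(x,y)+\psi(x,y')+\varphi(x\times e')+\varphi(x_*\times e'),
\]
and the last term vanishes as $x_*\notin B_1$. So $\delta\psi=\varphi$. If $y\notin B_2$, then $\psi(x,y)=0$ because $\varphi$ vanishes on $\Gamma\times y$. If $x\notin B_1$, then $\varphi$ vanishes on $x\times\Gamma$, so $\psi(x,y)=\psi(x,y_*)=0$.

\emph{Cutting.} Suppose $Y\times Y=U\cup V$ is a decomposition at scale $r=2$ into pieces of diameter at most $D$, each labeled by its color. Assign to each vertex a piece that contains it, and let $\chi_u$ be the indicator function of the vertices assigned to $u$; thus $\sum_u\chi_u=1$, the sum over pieces of both colors. The vertices of a square or an edge are pairwise within $2$, so they are assigned to at most one piece of each color. For pieces $u,v$ of different colors let $\varphi_{uv}$ be the indicator function of the edges whose endpoints are assigned to $u$ and $v$. Then $\delta\chi_u=\sum_v\varphi_{uv}$. Each $\varphi_{uv}$ is a cocycle: going around a square, the assignment changes an even number of times, and all changes are between the same two pieces. If $\varphi_{uv}\neq0$,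 choose $w$ in one of the two pieces and adjacent to the other. Every edge in the support has an endpoint in the product of the $D$-balls about the coordinates of $w$, so (1) gives $\psi_{uv}=\psi_{vu}$ with $\delta\psi_{uv}=\varphi_{uv}$, supported within $2D+1$ of both $u$ and $v$. If $\varphi_{uv}=0$ put $\psi_{uv}=0$. Now $\chi_u+\sum_v\psi_{uv}$ is a $0$-cocycle supported within $2D+1$ of the bounded set $u$, so it vanishes by (0). Evaluate at a vertex and sum over all pieces $u$. Only pieces within $2D+1$ of the vertex contribute, and these are finitely many. Each $\psi_{uv}$ occurs twice, and we obtain $1=0$.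
\end{proof}

Two features deserve attention. The last sum is finite only because the bound $2D+1$ is the same for all pairs $u,v$; the vanishing statements must therefore be uniform. And to treat the constant cocycle in degree $0$ we needed vanishing near the pieces in degrees $0$ and $1$. To show next that $\{Y\times Y\}\notin\mathcal D_2$ we would need statements (0) and (1) near the members of a family in $\mathcal D_1$. For $Y=\mathbb Z$ statement (1) is then false, and $\{\mathbb Z^2\}\in\mathcal D_2$. This is where $Y\simeq Y^m$ has to be used.

\section{Controlled vanishing}\label{sec:setup}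

\subsection{Located complexes}

We need a notion of support for cochains on several complexes, one of which is a mapping cone and is not the chain complex of a subcomplex of anything. The only structure required is a basis whose elements have a position. Let $Z$ be a finite product of graph metric spaces (a point, if the product is empty).

\begin{definition}
A \emph{located complex} over $Z$ is a chain complex $E_*$ ($*\ge0$) of $\mathbb F_2$-vector spaces with bases $\mathcal E_p$ of $E_p$ and a \emph{location} $|b|\in Z$ for each basis element $b$, such that $\partial$ has bounded propagation. Here a linear map $\Theta$ between (graded pieces of) based spaces with locations in $Z$ has \emph{propagation at most $\rho$} if for every basis element $b$ all basis elements occurring in $\Theta b$ are located within $\rho$ of $|b|$.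
\end{definition}

Put $E^p=\mathrm{Hom}(E_p,\mathbb F_2)$, the space of all functions on $\mathcal E_p$, and $E^{-1}=0$, $\delta=\partial^*$. A cochain $\varphi$ is \emph{supported in} $S\subset Z$ if $\varphi(b)\ne0$ implies $|b|\in S$. If $\Theta$ has propagation at most $\rho$, then
\begin{equation}\label{eq:prop}
\varphi\text{ supported in }N_c(W)\ \Longrightarrow\ \Theta^*\varphi=\varphi\circ\Theta\text{ supported in }N_{c+\rho}(W),
\end{equation}
because $\varphi(\Theta b)\ne0$ forces $\varphi\neq0$ on a basis element located within $\rho$ of $|b|$. This applies to $\delta$. If $E,E'$ are located over $Z,Z'$, then $E\otimes E'$, with $\partial=\partial\otimes1+1\otimes\partial$, is located over $Z\times Z'$ by $|b\otimes b'|=(|b|,|b'|)$, and $1\otimes\Theta$ has the propagation of $\Theta$.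

\begin{definition}\label{def:acyclic}
Let $\mathcal W$ be a family of nonempty subsets of $Z$ and $j\ge0$. The complex $E$ is \emph{acyclic in degree $j$ along $\mathcal W$} if for each $c\ge0$ there is $c'$ such that for all $W\in\mathcal W$, every cocycle $\varphi\in E^j$ supported in $N_c(W)$ equals $\delta\psi$ for some $\psi\in E^{j-1}$ supported in $N_{c'}(W)$.
\end{definition}

It suffices to consider integers $c$. In degree $0$ the condition says that such cocycles are zero. When $c$ is fixed, we call a cochain constructed from $W$ and $\varphi$ \emph{controlled} if it is supported in $N_{c'}(W)$ with $c'$ independent of $W$ and $\varphi$.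

\subsection{Products of Rips complexes}

Let $Y$ be an infinite graph metric space. A coarse map does not send edges to edges, so we must allow larger scales, and since we shall change one factor of $Y^N$ at a time, we allow a different scale in each factor. For an integer $s\ge1$ the \emph{Rips complex} $\mathcal R_s$ has as simplices the nonempty finite subsets of $Y$ of diameter at most $s$. It is connected, since it contains the edges of the graph, and each vertex lies in finitely many simplices, since balls are finite. For $\mathbf s=(s_1,\dots,s_N)\in\mathbb Z_{>0}^N$ put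
\[
C_*(\mathbf s)=C_*(\mathcal R_{s_1})\otimes\dots\otimes C_*(\mathcal R_{s_N}).
\]
Its basis consists of the cells $\sigma=\sigma_1\times\dots\times\sigma_N$ of $\prod_i\mathcal R_{s_i}$, and $\partial\sigma$ is the sum of the cells obtained by deleting one vertex from one factor of positive dimension. The \emph{vertices} of $\sigma$ are the points of $\prod_i\sigma_i\subset Y^N$; they are pairwise within $\mu=\sum_is_i$. Choose once and for all a point $|\sigma'|\in\sigma'$ in every nonempty finite $\sigma'\subset Y$ and put $|\sigma|=(|\sigma_1|,\dots,|\sigma_N|)$, a vertex of $\sigma$. Then $\partial$ has propagation at most $\mu$. For $N=0$ the complex is $\mathbb F_2$ in degree $0$, over a point.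

We use three standard facts.
\begin{enumerate}
\item[(F1)] Let $\Delta(T)$ be the full simplex on a finite nonempty set $T$. Its augmented chain complex is exact: fix $t_0\in T$, and let $h$ send a subset $\tau$ to $\tau\cup\{t_0\}$ if $t_0\notin\tau$ and to $0$ otherwise; then $\partial h+h\partial=\mathrm{id}$.
\item[(F2)] (K\"unneth formula.) For chain or cochain complexes $L_1,\dots,L_N$ of vector spaces over a field, concentrated in degrees $\ge0$, the (co)homology of $\bigotimes_iL_i$ in degree $j$ is $\bigoplus_{j_1+\dots+j_N=j}\bigotimes_iH^{j_i}(L_i)$.
\item[(F3)] By (F1) and (F2), in a product $\prod_i\Delta(T_i)$ every cycle of positive degree and every sum of two vertices is a boundary.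
\end{enumerate}

\begin{example}\label{ex:Z}
For $N\geq1$ the $0$-cocycles of $C_*(\mathbf s)$ are the constants, so acyclicity in degree $0$ along $\mathcal W$ means that $N_c(W)\ne Y^N$ for all $c$ and $W$. Let $Y=\mathbb Z$ and $\mathbf s=(1,\dots,1)$, the cubical lattice. Acyclicity in degree $N$ fails along a point: the indicator function of one $N$-cube is a cocycle, while the values of $\delta\psi$ for finitely supported $\psi$ sum to zero, each $(N-1)$-cube being a face of two $N$-cubes. For $N=2$ and the line $W=\mathbb Z\times0$, which lies in $\mathcal D_1$, acyclicity already fails in degree $1$: the indicator function of the vertical edges between heights $0$ and $1$ is a cocycle whose only primitives are the indicator functions of the two half-planes.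
\end{example}

For an ordinal $\alpha$ consider the following statement about $Y$.

\medskip
\noindent$V(\alpha)$: \emph{For all $N\ge0$, all $\mathbf s\in\mathbb Z_{>0}^N$ and all families $\mathcal W\in\mathcal D^w_\alpha$ of nonempty subsets of $Y^N$, the complex $C_*(\mathbf s)$ is acyclic along $\mathcal W$ in all degrees $0\le j\le N-1$.}

\begin{proposition}\label{prop:V}
Let $Y$ be as in Theorem~\ref{thm:A}. Then $V(\alpha)$ holds for every ordinal $\alpha$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A} from Proposition~\ref{prop:V}]
Suppose $\{Y\}\in\mathcal D^w_\alpha$. Apply $V(\alpha)$ with $N=1$, $s_1=1$, $\mathcal W=\{Y\}$, $j=0$. The constant function $1$ is a nonzero $0$-cocycle supported in $N_0(Y)$, a contradiction. The statement on FDC follows from Lemma~\ref{lem:classes}(c).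
\end{proof}

Only $N=1$ is used in the end, but $V(\alpha)$ for $N=1$ will need $V(\beta)$, $\beta<\alpha$, for large $N$. Sections~\ref{sec:base} and \ref{sec:cut} hold for every infinite graph metric space; the hypothesis $Y\simeq Y^m$ enters in Section~\ref{sec:cone}.

\section{Bounded families}\label{sec:base}

\begin{lemma}\label{lem:base}
$V(0)$ holds for every infinite graph metric space $Y$.
\end{lemma}

\begin{proof}
Let all $W\in\mathcal W$ have diameter at most $D$, let $c\ge0$ and fix an integer $R\ge c+D$. Let $\varphi\in C^j(\mathbf s)$, $j<N$, be a cocycle supported in $N_c(W)$. Choose $w\in W$ and let $B_i\subset Y$ be the ball of radius $R$ about $w_i$.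

Let $L_i^*\subset C^*(\mathcal R_{s_i})$ consist of the cochains that vanish on all simplices disjoint from $B_i$. It is a subcomplex, since faces of a simplex disjoint from $B_i$ are disjoint from $B_i$. By local finiteness only finitely many simplices meet $B_i$, and their indicator functions form a basis of $L_i^*$. The map that sends $\varphi_1\otimes\dots\otimes\varphi_N$ to the cochain $\sigma\mapsto\prod_i\varphi_i(\sigma_i)$ commutes with $\delta$ and sends tensor products of indicator functions of simplices to indicator functions of cells. It therefore identifies $L^*=\bigotimes_iL_i^*$ with the subcomplex of $C^*(\mathbf s)$ of all cochains that vanish outside the finitely many cells all of whose factors $\sigma_i$ meet $B_i$. If $\varphi(\sigma)\ne0$, then $d(|\sigma|,w)\le c+D\le R$, so $|\sigma_i|\in B_i$ for all $i$. Thus $\varphi\in L^j$.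

A $0$-cocycle of $\mathcal R_{s_i}$ is constant since $Y$ is connected, and one in $L_i^0$ vanishes on $Y\setminus B_i$, which is nonempty since $Y$ is infinite. So $H^0(L_i)=0$. In (F2), $j_1+\dots+j_N=j<N$ forces some $j_i=0$, so $H^j(L)=0$. Hence $\varphi=\delta\psi$ with $\psi\in L^{j-1}$. If $\psi(\sigma)\neq0$, each $|\sigma_i|$ is within $R+s_i$ of $w_i$, so $\psi$ is supported in $N_{NR+\mu}(W)$.
\end{proof}

\section{One cut costs $k$ degrees}\label{sec:cut}

\begin{lemma}\label{lem:cut}
Let $Y$ be an infinite graph metric space, let $\alpha>0$ and assume $V(\beta)$ for all $\beta<\alpha$. Let $\mathcal W\in\mathcal D^w_\alpha$ be a family of nonempty subsets of $Y^M$ with witness $k$. Then for every $\mathbf s\in\mathbb Z_{>0}^M$ the complex $C_*(\mathbf s)$ is acyclic along $\mathcal W$ in all degrees $0\le j\le M-1-k$.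
\end{lemma}

The cocycle $\varphi$ is supported near $W$, and the hypothesis concerns cocycles supported near single pieces. We split $\varphi$ into cochains $\Phi_0(\cdot,u)$ supported near the pieces $u$. These are not cocycles; their coboundaries split further into cochains $\Phi_1(\cdot,\{u,v\})$ supported near two pieces, and so on. No point is near more than $k+1$ pieces, so at step $k$ we reach honest cocycles, of degree $j+k$. We kill them by the hypothesis and work back down. In Proposition~\ref{prop:model}, $\Phi_0$, $\Phi_1$ and the primitive $\Psi_1$ were $\chi_u$, $\varphi_{uv}$ and $\psi_{uv}$.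

\begin{proof}
Fix an integer $c\ge0$ and put $a=c+(k+1)\mu$ and $r=2a+1$. Decompose every $W\in\mathcal W$ as $U^0\cup\dots\cup U^k$ at scale $r$. All pieces form a family $\mathcal P\in\mathcal D^w_\beta$ for some $\beta<\alpha$, which depends on $c$ only. Pieces are labeled by their color, so equal sets of different colors count as different pieces. Fix $W$ and a cocycle $\varphi$ of degree $j\le M-1-k$ supported in $N_c(W)$.

\emph{The double complex.} For $p\ge0$ let $\Lambda^e_p$ be the space of functions $\Phi(\sigma,\tau)\in\mathbb F_2$, where $\sigma$ is an $e$-cell and $\tau$ is a set of $p+1$ pieces of $W$ of distinct colors, such that for some constant $b$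
\[
\Phi(\sigma,\tau)\ne0\ \Longrightarrow\ d(|\sigma|,u)\le b\text{ for every }u\in\tau .
\]
Pieces of one color are disjoint and balls in $Y^M$ are finite, so only finitely many pieces come within $b$ of $|\sigma|$. Hence for fixed $\sigma$ the sum $\Phi(\sigma,\cdot)=\sum_\tau\Phi(\sigma,\tau)\,\tau$ is a finite simplicial $p$-chain whose vertices are pieces. Let $\check\partial\colon\Lambda^e_p\to\Lambda^e_{p-1}$ ($p\ge1$) be the simplicial boundary and $\varepsilon\colon\Lambda^e_0\to C^e(\mathbf s)$ the augmentation of this chain:
\[
(\check\partial\Phi)(\sigma,\tau')=\sum_{\tau\supset\tau',\ |\tau|=|\tau'|+1}\Phi(\sigma,\tau),\qquad(\varepsilon\Phi)(\sigma)=\sum_u\Phi(\sigma,\{u\}).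
\]
Then $\check\partial\check\partial=0$ and $\varepsilon\check\partial=0$. Let $\delta\colon\Lambda^e_p\to\Lambda^{e+1}_p$ act in the variable $\sigma$ for fixed $\tau$; it replaces $b$ by $b+\mu$. Since $(\delta\Phi)(\sigma,\cdot)$ is the finite sum of the chains $\Phi(\sigma',\cdot)$ over the codimension one faces $\sigma'$ of $\sigma$, the operator $\delta$ commutes with $\check\partial$ and $\varepsilon$.

For a cell $\sigma$ and $0\le t\le k+1$ let $L_t(\sigma)$ be the set of pieces $u$ of $W$ with $d(|\sigma|,u)\le c+t\mu$. Two such pieces are within $2(c+t\mu)\le2a<r$ of each other, so they have different colors, and $|L_t(\sigma)|\le k+1$. Say that $\Phi$ has \emph{thickness $t$} if $\Phi(\sigma,\tau)\ne0$ implies $\tau\subset L_t(\sigma)$, that is, if $\Phi(\sigma,\cdot)$ is a chain of the full simplex on $L_t(\sigma)$ (zero if $L_t(\sigma)=\emptyset$). If $\sigma'$ is a face of $\sigma$, then $L_t(\sigma')\subset L_{t+1}(\sigma)$; so $\delta$ raises thickness from $t$ to $t+1$ for $t\le k$.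

\emph{Going up.} We construct $\Phi_p\in\Lambda_p^{j+p}$ of thickness $p$, for $0\le p\le k$, with
\begin{equation}\label{eq:up}
\varepsilon\Phi_0=\varphi,\qquad\check\partial\Phi_{p}=\delta\Phi_{p-1}\ \ (1\le p\le k),\qquad\delta\Phi_k=0 .
\end{equation}
If $\varphi(\sigma)\ne0$, then $|\sigma|$ is within $c$ of a point of $W$, so $L_0(\sigma)\ne\emptyset$; let $\Phi_0(\sigma,\cdot)$ be one chosen element of $L_0(\sigma)$. If $\varphi(\sigma)=0$ let $\Phi_0(\sigma,\cdot)=0$. Suppose $\Phi_p$ is given. Then $\varepsilon\delta\Phi_0=\delta\varphi=0$ if $p=0$, and $\check\partial\delta\Phi_p=\delta\check\partial\Phi_p=\delta\delta\Phi_{p-1}=0$ if $p\ge1$. So for each $(j+p+1)$-cell $\sigma$ the chain $(\delta\Phi_p)(\sigma,\cdot)$ is a $p$-cycle of the augmented chain complex of the full simplex on $L_{p+1}(\sigma)$, and by (F1) it is the boundary of a $(p+1)$-chain of that simplex. For $p<k$ let $\Phi_{p+1}(\sigma,\cdot)$ be such a chain. For $p=k$ the simplex has at most $k+1$ vertices and no nonzero $(k+1)$-chains, so $\delta\Phi_k=0$.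

\emph{Going down.} Put $Z_\tau=\bigcap_{u\in\tau}N_a(u)\subset Y^M$. The nonempty sets $Z_\tau$, over all $W$ and $\tau$, form a family $\mathcal Z$ that coarsely embeds in $\mathcal P$ by Example~\ref{ex:embed}(a), so $\mathcal Z\in\mathcal D^w_\beta$ by Lemma~\ref{lem:embed}. As $c+p\mu\le a$, the cochain $\Phi_p(\cdot,\tau)$ is supported in $Z_\tau$. By downward induction on $p=k,\dots,0$ we construct $\Phi'_p\in\Lambda_p^{j+p}$ and $\Psi_p\in\Lambda_p^{j+p-1}$, and constants $b_p,b'_p$ independent of $W,\varphi,\tau$, such that
\begin{enumerate}
\item[(i)] $\delta\Phi'_p=0$ and $\Phi'_p(\cdot,\tau)$ is supported in $N_{b_p}(Z_\tau)$;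
\item[(ii)] $\delta\Psi_p=\Phi'_p$ and $\Psi_p(\cdot,\tau)$ is supported in $N_{b'_p}(Z_\tau)$;
\item[(iii)] $\Phi'_k=\Phi_k$, and $\Phi'_p=\Phi_p+\check\partial\Psi_{p+1}$ for $p<k$,
\end{enumerate}
where $N_b(\emptyset)=\emptyset$. For $p=k$, (i) holds with $b_k=0$. Given (i) for $p$, each $\Phi'_p(\cdot,\tau)$ with $Z_\tau\ne\emptyset$ is a cocycle of degree $j+p\le M-1$ supported in $N_{b_p}(Z_\tau)$. Applied to $\mathcal Z$, statement $V(\beta)$ gives $b'_p$ and primitives $\Psi_p(\cdot,\tau)$ as in (ii); for $Z_\tau=\emptyset$ put $\Psi_p(\cdot,\tau)=0$. Since $Z_\tau\subset N_a(u)$ for $u\in\tau$, we have $\Psi_p\in\Lambda_p^{j+p-1}$ with $b=a+b'_p$. For $p\ge1$ define $\Phi'_{p-1}$ by (iii). If $(\check\partial\Psi_p)(\sigma,\tau')\ne0$, then $\Psi_p(\sigma,\tau)\ne0$ for some $\tau\supset\tau'$, and $Z_\tau\subset Z_{\tau'}$; so the support condition in (i) holds with $b_{p-1}=b'_p$. By \eqref{eq:up} and (ii),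
\[
\delta\Phi'_{p-1}=\delta\Phi_{p-1}+\check\partial\delta\Psi_p=\check\partial(\Phi_p+\Phi'_p),
\]
and this vanishes because $\Phi_p+\Phi'_p$ is $0$ or $\check\partial\Psi_{p+1}$ by (iii).

Finally $\Phi_0+\Phi'_0=\check\partial\Psi_1$, so $\varphi=\varepsilon\Phi_0=\varepsilon\Phi'_0=\varepsilon\delta\Psi_0=\delta(\varepsilon\Psi_0)$. If $(\varepsilon\Psi_0)(\sigma)\ne0$, then $|\sigma|$ is within $a+b'_0$ of a piece of $W$. So $\varepsilon\Psi_0$ is supported in $N_{a+b'_0}(W)$.
\end{proof}

The line in $\mathbb Z^2$ of Example~\ref{ex:Z} has $M=2$, $k=1$ and shows that the bound $M-1-k$ cannot be improved for general $Y$.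

\section{Comparing $Y$ with $Y^m$ in low degrees}\label{sec:cone}

From now on $Y$ is as in Theorem~\ref{thm:A}. From $Y\simeq Y^m$ we get $Y^m\simeq(Y^m)^m$, and inductively $Y\simeq Y^{m^i}$ for all $i\ge1$; so $m$ may be taken as large as we like. Fix such an $m$, maps $f=(f_1,\dots,f_m)\colon Y\to Y^m$ and $q\colon Y^m\to Y$, a nondecreasing $\rho\colon\mathbb Z_{\ge0}\to\mathbb Z_{\ge0}$ and an integer $\rho_0$ with
\[
d(fx,fx')\le\rho(d(x,x')),\quad d(qy,qy')\le\rho(d(y,y')),\quad d(qfx,x)\le\rho_0,\quad d(fqy,y)\le\rho_0 .
\]
Fix also a scale $s\ge1$ and let $P=C_*(\mathcal R_s)$, located over $Y$. We want to compare $P$ with the chains of a product of $m$ Rips complexes. Choose an integer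
\begin{equation}\label{eq:S}
S\ge\max\bigl\{1,\ \rho(s),\ \rho_0,\ 2\bigl(1+\rho_0+\rho(\rho(1))\bigr),\ 2\rho(\rho_0)\bigr\}
\end{equation}
and let $Q=C_*(S,\dots,S)$ with $m$ factors, but \emph{located over $Y$ via $q$}: the cell $\sigma$ is located at $q(|\sigma|)$. Since $|\sigma|$ is a vertex of $\sigma$,
\begin{equation}\label{eq:loc}
\text{a cell with all vertices within $e$ of $y\in Y^m$ is located within $\rho(e)$ of $q(y)$.}
\end{equation}
In particular $\partial$ has propagation at most $\rho(mS)$ on $Q$. If $T_1,\dots,T_m\subset Y$ are finite nonempty sets of diameter at most $S$, then $\prod_i\Delta(T_i)$ is a subcomplex of $\mathcal R_S^{\,m}$, which we call a \emph{box}; (F3) applies to boxes.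

\subsection{The chain map and its cone}

For a simplex $\sigma$ of $\mathcal R_s$ each $f_i(\sigma)$ has diameter at most $\rho(s)\le S$, so $\Box(\sigma)=\prod_i\Delta(f_i(\sigma))$ is a box, and $\Box(\sigma')\subset\Box(\sigma)$ for $\sigma'\subset\sigma$. Define a chain map $F\colon P\to Q$ with $F\sigma$ a chain of $\Box(\sigma)$ by induction on the dimension. Put $Fx=f(x)$ on vertices. If $F$ is defined on the faces of $\sigma$, then $F\partial\sigma$ is a chain of $\Box(\sigma)$; it is $f(x)+f(x')$ if $\sigma=\{x,x'\}$ and a cycle of positive degree otherwise. By (F3) it equals $\partial\xi$ with $\xi$ in $\Box(\sigma)$; put $F\sigma=\xi$. All vertices of $\Box(\sigma)$ are within $m\rho(s)$ of $f(|\sigma|)$, so by \eqref{eq:loc} $F$ has propagation at most $\rho(m\rho(s))+\rho_0$.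

The failure of $F$ to be a homotopy equivalence is measured by its mapping cone
\[
E_p=Q_p\oplus P_{p-1},\qquad\partial(\xi,\zeta)=(\partial\xi+F\zeta,\ \partial\zeta),
\]
a located complex over $Y$ whose basis is the union of the two bases. If $E$ had a contraction of bounded propagation, acyclicity along a family could be moved freely between $P$ and $Q$. This is too much to ask. A $2$-cycle of $E$ is a $1$-cycle $\zeta$ of $\mathcal R_s$ together with a filling of $F\zeta$ at the larger scale $S$; if it is a boundary in $E$, then $\zeta$ bounds at scale $s$, and nothing is assumed about loops in $Y$. In degrees $0$ and $1$ only paths in $Y$ are needed, and these exist with controlled length because $Y$ is a connected graph with its path metric.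

\begin{lemma}\label{lem:cone}
There are linear maps $h_0\colon E_0\to E_1$ and $h_1\colon E_1\to E_2$ of bounded propagation with $\partial h_0=\mathrm{id}$ on $E_0$ and $\partial h_1+h_0\partial=\mathrm{id}$ on $E_1$.
\end{lemma}

\begin{proof}
The basis of $E_0=Q_0$ is $Y^m$. The basis of $E_1=Q_1\oplus P_0$ consists of the edges of $\mathcal R_S^{\,m}$, whose endpoints differ in exactly one coordinate by a distance $l$ with $1\le l\le S$, and of the points of $Y$. A \emph{geodesic chain} is the sum in $P_1$ of the edges of a shortest path in the graph; these are edges of $\mathcal R_s$ as $s\ge1$. If $\pi$ is a geodesic chain along a path with vertex set $T$, then all cells of $F\pi$ have $i$-th factor contained in $f_i(T)$.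

\emph{Vertices.} For $y\in Y^m$, both $y$ and $f(qy)$ lie in the box $\prod_i\Delta(\{y_i,f_i(qy)\})$, since $\rho_0\le S$. Choose a $1$-chain $\gamma_y$ in it with $\partial\gamma_y=y+f(qy)$ and put $h_0(y)=(\gamma_y,qy)$. Then $\partial h_0(y)=\partial\gamma_y+f(qy)=y$. The vertices of the box are within $mS$ of $y$, so by \eqref{eq:loc} $h_0(y)$ is located within $\rho(mS)$ of $qy$.

\emph{Edges with $l=1$.} Let $\epsilon$ have endpoints $y=|\epsilon|$ and $y'$. Let $\pi$ be a geodesic chain from $qy$ to $qy'$, of length at most $\rho(1)$, with vertex set $T\ni qy,qy'$. The chain $\omega=\epsilon+\gamma_y+\gamma_{y'}+F\pi$ is a cycle: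
\[
\partial\omega=(y+y')+(y+fqy)+(y'+fqy')+(fqy+fqy')=0 .
\]
Let $T_i=\{y_i,y'_i\}\cup f_i(T)$. For $x\in T$ we have $d(f_ix,y_i)\le d(fx,fqy)+\rho_0\le\rho(\rho(1))+\rho_0$, and $d(y'_i,y_i)\le1$; so $\operatorname{diam}T_i\le S$ by \eqref{eq:S}. Thus $\omega$ is a cycle of the box $\prod_i\Delta(T_i)$, and $\omega=\partial\theta$ with $\theta$ in this box. Put $h_1(\epsilon)=(\theta,\pi)$. Then
\[
\partial h_1(\epsilon)=(\omega+F\pi,\ qy+qy')=(\epsilon+\gamma_y+\gamma_{y'},\ qy+qy')=\epsilon+h_0\partial\epsilon .
\]
The cells of $\theta$ are located within $\rho(mS)$ of $qy$ and those of $\pi$ within $\rho(1)$.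

\emph{Edges with $2\le l\le S$.} Let the endpoints $y=|\epsilon|$ and $y'$ differ in coordinate $i$. Take a shortest path in $Y$ from $y_i$ to $y'_i$; its vertex set $T$ has diameter $l\le S$. Keeping the other coordinates fixed, we get edges $\epsilon_1,\dots,\epsilon_l$ of the previous type with $\partial\sum_t\epsilon_t=\partial\epsilon$. The cycle $\epsilon+\sum_t\epsilon_t$ lies in the box with $i$-th factor $\Delta(T)$ and points as other factors, so it equals $\partial\eta$ with $\eta$ in that box. Put $h_1(\epsilon)=(\eta,0)+\sum_th_1(\epsilon_t)$. Then
\[
\partial h_1(\epsilon)=\epsilon+\sum_t\epsilon_t+\sum_t\bigl(\epsilon_t+h_0\partial\epsilon_t\bigr)=\epsilon+h_0\partial\epsilon .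
\]
The cells of $\eta$ and the edges $\epsilon_t$ have their vertices within $S$ of $y$, so they are located within $\rho(S)$ of $qy$, and $h_1(\epsilon)$ is located within $\rho(S)+\rho(mS)$ of $qy$.

\emph{Points of $Y$.} For $x\in Y$ we have $\partial(0,x)=f(x)$ and $h_0(fx)=(\gamma_{fx},qfx)$. Let $\pi$ be a geodesic chain from $x$ to $qfx$, of length at most $\rho_0$, with vertex set $T$. Both $\gamma_{fx}$ and $F\pi$ have boundary $fx+fqfx$. The sets $T_i=f_i(T)$ contain $f_i(x)$ and $f_i(qfx)$ and lie within $\rho(\rho_0)$ of $f_i(x)$, so they have diameter at most $S$ by \eqref{eq:S}. Hence $\gamma_{fx}+F\pi=\partial\theta$ with $\theta$ in the box $\prod_i\Delta(T_i)$. Put $h_1(0,x)=(\theta,\pi)$. Then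
\[
\partial h_1(0,x)=(\gamma_{fx},\ x+qfx)=(0,x)+h_0\partial(0,x).
\]
The cells of $\theta$ are located within $\rho(mS)$ of $qfx$, hence within $\rho(mS)+\rho_0$ of $x$, and those of $\pi$ within $\rho_0$ of $x$.
\end{proof}

Put $h_p=0$ for $p\ge2$ and
\[
\kappa=\mathrm{id}+\partial h+h\partial\colon E\to E .
\]
This is a chain map of bounded propagation, homotopic to the identity, and by Lemma~\ref{lem:cone} it vanishes on $E_0$ and $E_1$.

\section{The double induction}\label{sec:induction}

\begin{proof}[Proof of Proposition~\ref{prop:V}]
We argue by transfinite induction on $\alpha$; $V(0)$ is Lemma~\ref{lem:base}. Let $\alpha>0$ and assume $V(\beta)$ for all $\beta<\alpha$. We prove $V(\alpha)$ by induction on $N$. For $N=0$ there is nothing to prove. Let $N=n+1\ge1$, assume the statement of $V(\alpha)$ for subsets of $Y^n$, write $\mathbf s=(\mathbf s',s)$ with $\mathbf s'\in\mathbb Z_{>0}^n$, and let $\mathcal W\in\mathcal D^w_\alpha$ be a family of nonempty subsets of $Y^N=Y^n\times Y$ with witness $k$. Choose $m\ge k+1$ with $Y\simeq Y^m$ and take $f,q,\rho,\rho_0,S,P,Q,F,E,h,\kappa$ as in Section~\ref{sec:cone}. With $C=C_*(\mathbf s')$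 we have $C_*(\mathbf s)=C\otimes P$, and $C\otimes P$, $C\otimes Q$, $C\otimes E$ are located over $Y^n\times Y$. We show that $C\otimes Q$ is acyclic in the required range by the outer induction, that $C\otimes E$ is acyclic by the inner induction, and we conclude by the long exact sequence of the cone, written out with supports.

\medskip
\noindent\emph{Step 1: $C\otimes Q$ is acyclic along $\mathcal W$ in degrees $0\le j\le n$.}
As a based complex, $C\otimes Q$ is $C_*(\mathbf s',S,\dots,S)$, which has its standard location over $Y^M$, $M=n+m$. A cell with standard location $(z,y)\in Y^n\times Y^m$ is located at $(z,qy)$ in $C\otimes Q$. Put $\widetilde W=(\mathrm{id}\times f)(W)\subset Y^M$. For integers $c\ge0$: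
\begin{itemize}
\item If $(z,qy)$ is within $c$ of $(z',x)\in W$, then $d(y,fx)\le\rho_0+d(fqy,fx)\le\rho_0+\rho(c)$, so $(z,y)$ is within $c+\rho_0+\rho(c)$ of $\widetilde W$.
\item If $(z,y)$ is within $c$ of $(z',fx)$ with $(z',x)\in W$, then $d(qy,x)\le d(qy,qfx)+\rho_0\le\rho(c)+\rho_0$, so $(z,qy)$ is within $c+\rho_0+\rho(c)$ of $W$.
\end{itemize}
Hence acyclicity along $\{\widetilde W\}$ for the standard location implies acyclicity along $\mathcal W$ for the location via $q$. Send each point of $\widetilde W$ to a chosen preimage in $W$ under $\mathrm{id}\times f$. From $d(x,x')\le\rho(d(fx,fx'))+2\rho_0$ and $d(fx,fx')\le\rho(d(x,x'))$ we see that $\{\widetilde W\}$ coarsely embeds in $\mathcal W$, with $\rho_+(t)=t+\rho(\lfloor t\rfloor)+2\rho_0$ and $\rho_-(R)=R+\rho(\lfloor R\rfloor)$. By Lemma~\ref{lem:embed} it lies in $\mathcal D^w_\alpha$ with the \emph{same} witness $k$. Lemma~\ref{lem:cut} gives acyclicity in degrees $j\le n+m-1-k$, and $m-1-k\ge0$.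

\medskip
\noindent\emph{Step 2: $C\otimes E$ is acyclic along $\mathcal W$ in degrees $1\le\ell\le n+1$.}
A cochain of degree $\ell$ has components on $C_{\ell-p}\otimes E_p$ for $0\le p\le\ell$. The components with $p\ge2$ have degree at most $n-1$ in the variable $C$, which is the range of the inner induction hypothesis. The components with $p=0,1$ may lie outside this range, and they are the ones that $\kappa$ removes.

Let $\varphi\in(C\otimes E)^\ell$ be a cocycle supported in $N_c(W)$, and put $H=1\otimes h$. In $\partial H+H\partial$ the term $\partial\otimes h$ occurs twice and cancels, so $1\otimes\kappa=\mathrm{id}+\partial H+H\partial$. Dualizing and using $\delta\varphi=0$,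
\[
\varphi_2:=(1\otimes\kappa)^*\varphi=\varphi+H^*\delta\varphi+\delta H^*\varphi=\varphi+\delta(H^*\varphi).
\]
By \eqref{eq:prop}, $H^*\varphi$ and $\varphi_2$ are controlled, and the cocycle $\varphi_2$ vanishes on $C\otimes E_0$ and $C\otimes E_1$.

Suppose that $2\le p\le\ell$ and that $\varphi_p$ is a cocycle of degree $\ell$, supported in $N_{c_p}(W)$ with $c_p$ independent of $W$ and $\varphi$, which vanishes on $C\otimes E_{p'}$ for all $p'<p$. Put $\nu=\ell-p$, so $0\le\nu\le n-1$. For $b\in\mathcal E_p$ let $\varphi_{p,b}\in C^\nu$ be the cochain $\sigma\mapsto\varphi_p(\sigma\otimes b)$. For a $(\nu+1)$-cell $\sigma$,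
\[
0=(\delta\varphi_p)(\sigma\otimes b)=\varphi_p(\partial\sigma\otimes b)+\varphi_p(\sigma\otimes\partial b)=(\delta\varphi_{p,b})(\sigma),
\]
since $\partial b\in E_{p-1}$. So $\varphi_{p,b}$ is a cocycle, supported in the \emph{slice} $\Sigma(W,|b|)$, where
\[
\Sigma(W,x)=\{z\in Y^n:\ d((z,x),W)\le c_p\}\qquad(x\in Y).
\]
Sending $z\in\Sigma(W,x)$ to a point of $W$ within $c_p$ of $(z,x)$ changes distances by at most $2c_p$. By Example~\ref{ex:embed}(a) and Lemma~\ref{lem:embed}, the family of all nonempty slices, over all $W\in\mathcal W$ and $x\in Y$, lies in $\mathcal D^w_\alpha$. The induction hypothesis for $Y^n$ in degree $\nu\le n-1$ gives $c'$, independent of $W$, $\varphi$ and $b$, and $\psi_b\in C^{\nu-1}$ supported in $N_{c'}(\Sigma(W,|b|))$ with $\delta\psi_b=\varphi_{p,b}$; if the slice is empty, then $\varphi_{p,b}=0$ and we put $\psi_b=0$. Define $\psi^{(p)}\in(C\otimes E)^{\ell-1}$ by $\psi^{(p)}(\sigma\otimes b)=\psi_b(\sigma)$ for $b\in\mathcal E_p$, and zero for $b$ of other degree. It is supported in $N_{c_p+c'}(W)$. In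
\[
(\delta\psi^{(p)})(\sigma\otimes b)=\psi^{(p)}(\partial\sigma\otimes b)+\psi^{(p)}(\sigma\otimes\partial b)
\]
both terms vanish if $b$ has degree less than $p$; if $b$ has degree $p$, the first term is $\varphi_{p,b}(\sigma)$ and the second vanishes. So $\varphi_{p+1}=\varphi_p+\delta\psi^{(p)}$ is a controlled cocycle that vanishes on $C\otimes E_{p'}$ for all $p'\le p$.

The cochain $\varphi_{\ell+1}$ vanishes on all components and is zero. Therefore $\varphi=\delta\bigl(H^*\varphi+\sum_{p=2}^\ell\psi^{(p)}\bigr)$ with a controlled primitive; for $\ell=1$ the sum is empty.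

\medskip
\noindent\emph{Step 3: $C\otimes P$ is acyclic along $\mathcal W$ in degrees $0\le j\le n$.}
Write $F$ for $1\otimes F$. Then $(C\otimes E)_\ell=(C\otimes Q)_\ell\oplus(C\otimes P)_{\ell-1}$ with $\partial(\xi,\zeta)=(\partial\xi+F\zeta,\partial\zeta)$. A cochain of degree $\ell$ is a pair $(\eta,\chi)\in(C\otimes Q)^\ell\oplus(C\otimes P)^{\ell-1}$, and evaluating on $\partial(\xi,\zeta)$ gives
\[
\delta(\eta,\chi)=(\delta\eta,\ F^*\eta+\delta\chi).
\]
Let $\varphi\in(C\otimes P)^j$ be a cocycle supported in $N_c(W)$. Then $(0,\varphi)$ is a cocycle of degree $j+1$ with $1\le j+1\le n+1$, with the same support. By Step~2, $(0,\varphi)=\delta(\eta,\chi)$ with controlled $\eta\in(C\otimes Q)^j$ and $\chi\in(C\otimes P)^{j-1}$; that is, $\delta\eta=0$ and $\varphi=F^*\eta+\delta\chi$. By Step~1, $\eta=\delta\eta'$ with controlled $\eta'$. Since $F$ is a chain map of bounded propagation, $\varphi=\delta(F^*\eta'+\chi)$ with a controlled primitive.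

This is $V(\alpha)$ for $N=n+1$, and both inductions are complete.
\end{proof}

Theorem~\ref{thm:A} is proved. The number $m$ was chosen after the witness $k$. This is possible because $k$ does not depend on the scale $r$ and is preserved by Lemma~\ref{lem:embed}, so that passing from $W$ to $\widetilde W$ adds factors without adding colors.

\section{The groups}\label{sec:groups}

Recall that a finite index subgroup of a finitely generated group is finitely generated and that its inclusion is a quasi-isometry, in particular a coarse equivalence. A finitely generated group with a word metric is a graph metric space (the vertex set of a Cayley graph), and the $\ell^1$-metric on $G^m$ is a word metric.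

\begin{proof}[Proof of Theorem~\ref{thm:C}(3)]
The subgroup $K^X$ has finite index in $G^X$, hence so does $\mathrm{St}_G(1)$, which also has finite index in $G$. Thus $G\simeq\mathrm{St}_G(1)\simeq G^{|X|}$, and Theorem~\ref{thm:A} applies with $m=|X|\ge2$.
\end{proof}

For both families of groups the verification has the same shape. We show that $\mathrm{St}_G(1)$ projects onto $G$ in one coordinate. This makes $G$ infinite, because a finite group is not a quotient of a proper subgroup. It also lets us conjugate an element with a single nontrivial section into a whole normal subgroup $K$ placed at one letter. It then remains to see that $G/K$ is finite. A group generated by a set $S$ all of whose sections lie in the group is self-similar, by $(gh)|_v=g|_{h(v)}h|_v$ and $g^{-1}|_v=(g|_{g^{-1}(v)})^{-1}$; this applies to $\mathbb G$ and $M_X$.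

\subsection{The Grigorchuk group}

\begin{proposition}\label{prop:grig}
$\mathbb G$ is infinite, and the normal closure $K$ of $b$ has index at most $8$ and satisfies $K\times K\le\mathrm{St}_{\mathbb G}(1)$.
\end{proposition}

\begin{proof}
We have $a^2=1$, and $b^2=(1,c^2)$, $c^2=(1,d^2)$, $d^2=(1,b^2)$. If $b^2,c^2,d^2$ fix all words of length $n$, these formulas show that they fix all words of length $n+1$; so they are trivial. In the same way $bcd=(1,cdb)$, $cdb=(1,dbc)$, $dbc=(1,bcd)$, the first coordinate being $a^2$ each time, so $bcd=1$. Hence $c=bd$ and $\mathbb G=\langle a,b,d\rangle$.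

The subgroup $\mathrm{St}_{\mathbb G}(1)$ has index $2$, and conjugation by $a$ exchanges the two coordinates. So it contains
\[
b=(a,c),\quad c=(a,d),\quad d=(1,b),\quad aba=(c,a),\quad aca=(d,a),\quad ada=(b,1).
\]
All of $a,b,c,d$ occur as second coordinates, so the projection of $\mathrm{St}_{\mathbb G}(1)$ to the second coordinate is onto, and $\mathbb G$ is infinite. Conjugating $d=(1,b)$ by $(g_0,g_1)\in\mathrm{St}_{\mathbb G}(1)$ gives $(1,g_1bg_1^{-1})$ with $g_1\in\mathbb G$ arbitrary. Hence $1\times K\le\mathrm{St}_{\mathbb G}(1)$, and conjugation by $a$ gives $K\times1\le\mathrm{St}_{\mathbb G}(1)$.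

Finally $(ad)^2=(ada)d=(b,1)(1,b)=(b,b)$, so $(ad)^4=1$. The quotient $\mathbb G/K$ is generated by the images of the involutions $a$ and $d$, whose product has order dividing $4$; it is a quotient of the dihedral group of order $8$.
\end{proof}

\subsection{Mother groups}

Let $|X|\ge2$ and $M=M_X$. An element $b\in B$ determines the permutation $\tau\in\mathrm{Sym}(X\setminus x_0)$ by which it acts on the letters other than $x_0$, and the tuple $\mathbf a=(a_x)_{x\ne x_0}$ of its sections $a_x=b|_x\in A$. Unfolding $b|_{x_0}=b$, we find that $b=b_{\tau,\mathbf a}$ fixes the words $x_0^n$ and acts by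
\begin{equation}\label{eq:b}
b_{\tau,\mathbf a}(x_0^n\,x\,w)=x_0^n\,\tau(x)\,a_x(w)\qquad(n\ge0,\ x\ne x_0,\ w\in X^*).
\end{equation}
Conversely \eqref{eq:b} defines an element of $B$ for every pair $(\tau,\mathbf a)$. So $B$ is finite and $M$ is finitely generated. Evaluating both sides on $x_0^nxw$ gives
\begin{equation}\label{eq:brel}
b_{\tau,\mathbf a}=b_{\tau,1}\,b_{1,\mathbf a},\qquad b_{1,\mathbf a}\,b_{1,\mathbf a'}=b_{1,\mathbf a\mathbf a'},\qquad b_{\tau,1}\,b_{1,\mathbf a}\,b_{\tau,1}^{-1}=b_{1,\tau\mathbf a},
\end{equation}
where $(\tau\mathbf a)_x=a_{\tau^{-1}(x)}$.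

For $g\in\mathrm{Aut}(X^*)$ and $x\in X$ let $\iota_x(g)$ be the automorphism that fixes all letters and has section $g$ at $x$ and trivial sections at the other letters. Each $\iota_x$ is a homomorphism, images of $\iota_x$ and $\iota_{x'}$ commute for $x\ne x'$, and $\sigma\,\iota_x(g)\,\sigma^{-1}=\iota_{\sigma(x)}(g)$ for $\sigma\in A$. Regard $\tau$ as a rooted automorphism fixing $x_0$. By \eqref{eq:b},
\begin{equation}\label{eq:one}
\tau^{-1}b_{\tau,\mathbf a}=\iota_{x_0}(b_{\tau,\mathbf a})\prod_{x\ne x_0}\iota_x(a_x)\ \in\ \mathrm{St}_M(1).
\end{equation}
Fix $x_1\ne x_0$, and for $a\in A$ let $b_a=b_{1,\mathbf a}$ with $a_{x_1}=a$ and all other entries trivial. By \eqref{eq:one}, $b_a=\iota_{x_0}(b_a)\,\iota_{x_1}(a)$. Conjugating by $\sigma\in A$ with $\sigma(x_0)=x$ and $\sigma(x_1)=x'$ gives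
\begin{equation}\label{eq:two}
\iota_x(b_a)\,\iota_{x'}(a)\in M\qquad\text{for all }a\in A\text{ and all distinct }x,x'\in X .
\end{equation}

\begin{proposition}\label{prop:mother}
Let $K=\{g\in M:\iota_{x_0}(g)\in M\}$. For $|X|\ge2$ the group $M$ is infinite, $K$ is a normal subgroup of $M$, and $K^X\le\mathrm{St}_M(1)$. If $|X|\ge3$, then $M/K$ is finite.
\end{proposition}

\begin{proof}
The image of the projection $\mathrm{St}_M(1)\to M$, $g\mapsto g|_{x_0}$, contains $B$ by \eqref{eq:one} and $A$ by \eqref{eq:two} with $x'=x_0$. So it is onto, and since $A\not\subset\mathrm{St}_M(1)$, the group $M$ is infinite. The set $K$ is a subgroup because $\iota_{x_0}$ is a homomorphism. For $g\in K$ and $g'\in M$ choose $\tilde g\in\mathrm{St}_M(1)$ with $\tilde g|_{x_0}=g'$; then $\iota_{x_0}(g'gg'^{-1})=\tilde g\,\iota_{x_0}(g)\,\tilde g^{-1}\in M$. So $K$ is normal. Conjugation by $A$ gives $\iota_x(K)\le M$ for all $x$, hence $K^X\le\mathrm{St}_M(1)$.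

By \eqref{eq:one} with $\mathbf a=1$, $b_{\tau,1}\in K$. By \eqref{eq:brel}, every element of $B$ is $b_{\tau,1}$ times a product of elements $b_{1,\mathbf a'}$ with $\mathbf a'$ nontrivial at one letter only, and such an element is the conjugate of some $b_a$ by $b_{\tau',1}\in K$, with $\tau'$ carrying $x_1$ to that letter. So $M/K$ is generated by the images of the elements $a$ and $b_a$, $a\in A$; these are finitely many elements of finite order (by \eqref{eq:brel}, $a\mapsto b_a$ is a homomorphism). It suffices to show that the images commute.

Now let $|X|\ge3$ and fix a third letter $x_2$. If $\iota_{x_0}(u)\iota_{x_1}(u')$ and $\iota_{x_0}(v)\iota_{x_2}(v')$ lie in $M$, their commutator, computed letter by letter, is $\iota_{x_0}([u,v])$, since at $x_1$ and at $x_2$ one of the two sections is trivial. So $[u,v]\in K$. By \eqref{eq:two}, the pair $(u,u')$ may be $(b_a,a)$ or $(a,b_a)$, and the pair $(v,v')$ may be $(b_{a'},a')$ or $(a',b_{a'})$, for arbitrary $a,a'\in A$. Hence $[b_a,b_{a'}]$, $[b_a,a']$ and $[a,a']$ lie in $K$. Thus $M/K$ is an abelian group generated by finitely many elements of finite order, and it is finite.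
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B} and Theorem~\ref{thm:C}(1)]
By Propositions~\ref{prop:grig} and \ref{prop:mother}, $\mathbb G$ and $M_X$ with $|X|\ge3$ satisfy the hypotheses of Theorem~\ref{thm:C}(3). So they are not in $\mathcal D^w$, and by Lemma~\ref{lem:classes}(c) they do not have FDC. If one of them coarsely embeds in a metric space $Z$, then $\{Z\}\notin\mathcal D^w$ by Lemma~\ref{lem:embed}.
\end{proof}

By Example~\ref{ex:embed}(b), Theorem~\ref{thm:C}(1) applies in particular to every countable group that contains one of these groups as a subgroup.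

\begin{proof}[Proof of Theorem~\ref{thm:C}(2)]
For $|X|\ge3$ use Theorem~\ref{thm:B}. Let $|X|=2$. Then $\mathrm{Sym}(X\setminus x_0)$ is trivial, so $A=\{1,a\}$ and $B=\{1,b_a\}$ have order $2$. Put $t=ab_a$. Conjugation by $a$ or by $b_a$ sends $t$ to $t^{-1}$, so $\langle t\rangle$ is normal, and in the quotient $a$ and $b_a$ have the same image; hence $\langle t\rangle$ has index at most $2$. As $M_X$ is infinite by Proposition~\ref{prop:mother}, $\langle t\rangle\cong\mathbb Z$ and $M_X\simeq\mathbb Z$. By Example~\ref{ex:basic}(a) and Lemma~\ref{lem:embed}, $\{M_X\}\in\mathcal D_1$.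
\end{proof}

So the hypothesis $|X|\ge3$ in Theorem~\ref{thm:B} is sharp. It was used only to find the third letter $x_2$; for $|X|=2$ the subgroup $K$ of Proposition~\ref{prop:mother} has infinite index, since otherwise Theorem~\ref{thm:C}(3) would contradict Theorem~\ref{thm:C}(2).

\begin{thebibliography}{9}

\bibitem{CZ}
Xiaoman Chen, Jiawen Zhang, \emph{Large scale properties for bounded automata groups}, arXiv:1510.00350 (2015).

\end{thebibliography}
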